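# Marked chain polytopes have at least as many faces as marked order polytopes

## Two polytopes over one base

Take a polytope $W\subset\mathbb R^M$, a function $\ell$ that is a maximum of finitely many affine functions, and a function $u$ that is a minimum of finitely many affine functions, with $\ell\le u$ on $W$. Over the same base $W$ put two polytopes in $\mathbb R^M\times\mathbb R$:
$$Q=\{(w,t): w\in W,\ \ell(w)\le t\le u(w)\},\qquad Q'=\{(w,t): w\in W,\ 0\le t\le u(w)-\ell(w)\}. \tag{1}$$
The map $(w,t)\mapsto (w,t-\ell(w))$ is a continuous piecewise affine bijection $Q\to Q'$: it slides every vertical segment down until its foot is at height $0$. It does not respect faces. The lower boundary of $Q$, which is broken along the kinks of $\ell$, becomes one flat face of $Q'$. The upper boundary, which in $Q$ is broken along the kinks of $u$, is broken in $Q'$ along the kinks of $u$ and those of $\ell$. So faces are lost below and gained above. Three small pictures show what can happen.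

(a) *Kinks that coincide.* $W=[-1,1]$, $\ell(w)=|w|$, $u(w)=2-|w|$. Here $Q$ is a square and $Q'=\{0\le t\le 2-2|w|\}$ is a triangle. Faces are lost.

(b) *Kinks that are apart.* $W=[-2,2]$, $\ell(w)=|w+1|$, $u(w)=4-|w-1|$. Here $Q$ is the parallelogram with vertices $(-2,1),(-1,0),(2,3),(1,4)$, and $Q'$ is the trapezoid with vertices $(-2,0),(-1,2),(1,2),(2,0)$. The face numbers agree.

(c) *Kinks that cross.* $W=[-1,1]^2$, $\ell(w)=|w_1|$, $u(w)=3-|w_2|$. Both polytopes have four vertical facets. In addition $Q$ has two lower and two upper facets, and $Q'$ has one lower and four upper facets. Facets are gained: $9$ against $8$.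

This construction serves to compare two polytopes attached to a poset, the marked order polytope and the marked chain polytope. One passes from the first to the second in $n$ moves, one per free coordinate, and each move replaces a polytope $Q$ as in (1) by its partner $Q'$. The claim will be that no move lowers any face number. Picture (a) shows that this is not a fact about convex functions. It must come from the poset, and the heart of the proof is a lemma saying that for posets the kinks of $\ell$ and of $u$ are always transversal to each other.

## Marked posets and the polytopes between $\mathcal O$ and $\mathcal C$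

Let $(P,\prec)$ be a finite poset. We write $p\to q$ if $q$ covers $p$. A chain is *saturated* if each of its elements is covered by the next one.

**Definition (marked poset).** A marked poset is a triple $(P,A,\lambda)$ where $A\subseteq P$ contains at least all minimal and all maximal elements of $P$, and $\lambda=(\lambda_a)_{a\in A}\in\mathbb Z_{\ge0}^A$ satisfies $\lambda_a\le\lambda_b$ whenever $a\prec b$ in $A$.

Put $N=P\setminus A$. Both polytopes below lie in $\mathbb R^N$.

**Definition (marked order polytope).** $\mathcal O_{P,A}(\lambda)$ is the set of $x\in\mathbb R^N$ with $x_p\le x_q$ for $p\prec q$ in $N$, $\lambda_a\le x_p$ for $a\prec p$, and $x_p\le\lambda_a$ for $p\prec a$, where $a\in A$ and $p,q\in N$. In other words, $x$ together with $\lambda$ is an order preserving map $P\to\mathbb R$.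

**Definition (marked chain polytope).** $\mathcal C_{P,A}(\lambda)$ is the set of $x\in\mathbb R^N_{\ge0}$ such that $x_{p_1}+\dots+x_{p_r}\le\lambda_b-\lambda_a$ for every saturated chain $a\to p_1\to\dots\to p_r\to b$ with $a,b\in A$ and all $p_i\in N$.

For $P=\{a\to p\to b\}$ with $A=\{a,b\}$ we get the segments $\mathcal O=[\lambda_a,\lambda_b]$ and $\mathcal C=[0,\lambda_b-\lambda_a]$. For $P=\{a\to p\to q\to b\}$ with $A=\{a,b\}$, $\lambda_a=0$, $\lambda_b=1$, we get two triangles, $\mathcal O=\{0\le x_p\le x_q\le1\}$ and $\mathcal C=\{x_p,x_q\ge0,\ x_p+x_q\le1\}$.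

For a polytope $Q$ let $f_i(Q)$ be the number of its $i$-dimensional faces, with $Q$ itself counted. It is known (Ardila–Bliem–Salazar) that $\mathcal O_{P,A}(\lambda)$ and $\mathcal C_{P,A}(\lambda)$ are Ehrhart equivalent: their $k$-th dilates contain equally many lattice points, for every $k$. Face numbers are another matter. The problem is a conjecture (Stanley, Hibi–Li), taken from Xin Fang and Ghislain Fourier, "Marked chain-order polytopes", arXiv:1508.02232 (2015): for every marked poset and all $i=0,1,\dots,|N|$,
$$f_i(\mathcal C_{P,A}(\lambda))\ \ge\ f_i(\mathcal O_{P,A}(\lambda)).$$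
For $i=|N|-1$ this is known. We prove it for all $i$.

To move one coordinate at a time we need polytopes in between. For a vector $z\in\mathbb R^N$ always read $z_a:=\lambda_a$ for $a\in A$.

**Definition (the family $Q_C$).** For $C\subseteq N$ let $E_C=P\setminus C$, and let $Q_C\subset\mathbb R^N$ be the set of $z$ with $z_p\ge0$ for all $p\in C$ and
$$z_{p_1}+\dots+z_{p_r}\le z_b-z_a \tag{2}$$
for every saturated chain $a\to p_1\to\dots\to p_r\to b$, $r\ge0$, with $a,b\in E_C$ and $p_1,\dots,p_r\in C$.

The elements of $C$ are treated in the chain way, the others in the order way. For $C=\varnothing$, (2) says that $z$ and $\lambda$ together are monotone along covers, so $Q_\varnothing=\mathcal O_{P,A}(\lambda)$. For $C=N$, the inequalities (2) with $r=0$ say $\lambda_a\le\lambda_b$ and hold anyway, so $Q_N=\mathcal C_{P,A}(\lambda)$. In the example $a\to p\to q\to b$ above, $Q_{\{q\}}$ is given by $z_q\ge0$, $0\le z_p$ (chain $a\to p$), and $z_q\le1-z_p$ (chain $p\to q\to b$).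

**Theorem A.** $f_i(\mathcal O_{P,A}(\lambda))\le f_i(\mathcal C_{P,A}(\lambda))$ for every marked poset and all $i\ge0$.

**Theorem B.** If $C\subseteq C'\subseteq N$, then $f_i(Q_C)\le f_i(Q_{C'})$ for all $i\ge0$.

**Theorem C.** Let $\lambda$ be integral. Then $\mathcal O=\mathcal O_{P,A}(\lambda)$ and $\mathcal C=\mathcal C_{P,A}(\lambda)$ have the same dimension $n$, and the following are equivalent: (a) $f_i(\mathcal O)=f_i(\mathcal C)$ for all $i$; (b) $\mathcal O$ and $\mathcal C$ have the same number of facets, that is, of $(n-1)$-faces; (c) $\mathcal O$ and $\mathcal C$ are unimodularly equivalent, i.e. equivalent under a map $x\mapsto Tx+t$ with $T\in GL_N(\mathbb Z)$ and $t\in\mathbb Z^N$.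

Theorems A and B hold for real $\lambda$ as well; their proofs do not use integrality. Theorem A is the case $C=\varnothing$, $C'=N$ of Theorem B, and for Theorem B it suffices to treat $C'=C\cup\{p\}$.

## An example with three free elements

Let $N=\{q,p,s\}$ and $A=\{a_0,a_1,b_0,b_1\}$ with covers
$$a_0\to q\to p\to s\to b_1,\qquad a_1\to p\to b_0,$$
and marks $\lambda_{a_0}=0$, $\lambda_{a_1}=1$, $\lambda_{b_0}=2$, $\lambda_{b_1}=3$.

The order polytope is $\{1\le x_p\le2,\ 0\le x_q\le x_p,\ x_p\le x_s\le3\}$. For each $x_p\in[1,2]$ the pair $(x_q,x_s)$ runs over the rectangle $[0,x_p]\times[x_p,3]$, which never degenerates. So $\mathcal O$ is combinatorially a cube, with $(f_0,f_1,f_2)=(8,12,6)$.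

The four chains between marks give
$$\mathcal C=\{x_q,x_p,x_s\ge0,\ x_p\le1,\ x_q+x_p\le2,\ x_p+x_s\le2,\ x_q+x_p+x_s\le3\}.$$
Slice by $x_p=\tau\in[0,1]$. The slice is $\{x_q,x_s\ge 0,\ x_q,x_s\le2-\tau,\ x_q+x_s\le3-\tau\}$. For $\tau<1$ it is a pentagon with vertices $(0,0),(2-\tau,0),(2-\tau,1),(1,2-\tau),(0,2-\tau)$, and for $\tau=1$ two of these merge at $(1,1)$ and it is a square. So $\mathcal C$ has $5+4=9$ vertices, $5+4+5=14$ edges and $2+5=7$ facets: $(f_0,f_1,f_2)=(9,14,7)$. The difference is $(1,2,1)$. We shall see that it comes from a single crossing of kinks, as in picture (c).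

## Moving one element from the order side to the chain side

Fix $C\subsetneq N$ and $p\in N\setminus C$. Put $C'=C\cup\{p\}$, $M=N\setminus\{p\}$ and $E'=E_{C'}=E_C\setminus\{p\}$. The purpose of this section is to see that $Q_C$ and $Q_{C'}$ are the two polytopes in (1).

A *low part* is a saturated chain $\alpha=(a\to p_1\to\dots\to p_r)$, $r\ge0$, with $a\in E'$ and $p_i\in C$. A *high part* is a saturated chain $\beta=(s_1\to\dots\to s_m\to b)$, $m\ge0$, with $s_j\in C$ and $b\in E'$. For $w\in\mathbb R^M$ put
$$w(\alpha)=w_a+\sum_i w_{p_i},\qquad w(\beta)=w_b-\sum_j w_{s_j},$$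
with $w_a=\lambda_a$ for marked $a$. A *full chain* is a saturated chain with both ends in $E'$ and interior in $C$; it avoids $p$. Cutting it anywhere between its ends writes it as $\alpha\beta$ with a low and a high part, and its inequality (2) is
$$w(\alpha)\le w(\beta). \tag{3}$$

Let $\Gamma$ be the set of low parts whose last element is covered by $p$, and $\Delta$ the set of high parts whose first element covers $p$. Both are nonempty: walk down (or up) from $p$ along covers until you first leave $C$, which happens at the latest at a minimal (or maximal) element of $P$, as these lie in $A\subseteq E'$. Put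
$$\ell(w)=\max_{\alpha\in\Gamma}w(\alpha),\qquad u(w)=\min_{\beta\in\Delta}w(\beta).$$
Let $R\subset\mathbb R^M$ be given by $w_q\ge0$ for $q\in C$ and by (3) for all full chains. Write points of $\mathbb R^N$ as $(w,t)$ with $t=z_p$.

In $Q_C$ the element $p$ lies in $E_C$, so the inequalities that involve $t$ come from the chains that have $p$ as an end. They say $w(\alpha)\le t$ for $\alpha\in\Gamma$ and $t\le w(\beta)$ for $\beta\in\Delta$. All the other inequalities of $Q_C$ are those of $R$. In $Q_{C'}$ the element $p$ can only be interior to a chain, so the inequalities that involve $t$ are $t\ge0$ and those of the chains $\alpha\to p\to\beta$, which say $t\le w(\beta)-w(\alpha)$ for all $\alpha\in\Gamma$, $\beta\in\Delta$. Hence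
$$Q:=Q_C=\{(w,t):w\in R,\ \ell(w)\le t\le u(w)\},\qquad Q':=Q_{C'}=\{(w,t):w\in R,\ 0\le t\le u(w)-\ell(w)\}. \tag{4}$$
Both project onto $W=\{w\in R:\ell(w)\le u(w)\}$.

In the example, take $C=\{q\}$. Then $\ell=\max(w_q,1)$, $u=\min(2,w_s)$, and $W=\{0\le w_q\le2,\ 1\le w_s\le3,\ w_q\le w_s\}$. The kink line $w_q=1$ of $\ell$ and the kink line $w_s=2$ of $u$ cross at $(1,2)$, where $\ell=1<2=u$.

## Counting faces by active inequalities

We use a textbook description of faces. Let $Q=\{z:\beta_j(z)\ge0,\ j\in\mathcal J\}$ with finitely many affine $\beta_j$. The *active set* of $z\in Q$ is $\{j:\beta_j(z)=0\}$. *The relative interiors of the nonempty faces of $Q$ are exactly the nonempty classes of points of $Q$ with the same active set; the class with active set $S$ is convex and open in the affine space $\{\beta_j=0,\ j\in S\}$.*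

To see it, let $z$ have active set $S$. The set $G_S=\{y\in Q:\beta_j(y)=0,\ j\in S\}$ is the face on which $\sum_{j\in S}\beta_j$ is minimal. The class of $z$ is cut out of $\{\beta_j=0,\ j\in S\}$ by the strict inequalities $\beta_j>0$, $j\notin S$. So it is convex and open there, and is contained in $\operatorname{relint}G_S$. A point of $G_S$ outside the class satisfies $\beta_j=0$ for some $j\notin S$, and so lies in a proper face of $G_S$. Thus the class is $\operatorname{relint}G_S$. Conversely, if $G$ is a nonempty face, take $z\in\operatorname{relint}G$. Then $z$ lies in the relative interiors of $G$ and of $G_S$, so $G=G_S$. Consequently $f_i(Q)$ is the number of $i$-dimensional classes.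

Now cut the base into cells. For $w\in W$ let $S(w)$ be the set of active inequalities of $R$, and
$$I(w)=\{\alpha\in\Gamma:w(\alpha)=\ell(w)\},\qquad J(w)=\{\beta\in\Delta:w(\beta)=u(w)\}.$$
Put $F_S=\{w\in W: S(w)=S,\ \ell(w)<u(w)\}$ and
$$F_S[I,*]=\{w\in F_S:I(w)=I\},\quad F_S[*,J]=\{w\in F_S:J(w)=J\},\quad F_S[I,J]=F_S[I,*]\cap F_S[*,J].$$
"Cell" always means a nonempty one.

**Lemma 1.** For all $i$,
$$f_i(Q')-f_i(Q)=\sum_{S:\,F_S\ne\varnothing}\Big([\dim F_S=i]+\#\{(I,J):\dim F_S[I,J]=i\}-\#\{I:\dim F_S[I,*]=i\}-\#\{J:\dim F_S[*,J]=i\}\Big).$$

*Proof.* We list the classes of points with equal active sets.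

For $Q$ the inequalities are those of $R$, $t-w(\alpha)\ge0$ and $w(\beta)-t\ge0$.

- Points with $\ell<t<u$: only $S(w)$ is active. There is one class over each nonempty $F_S$, of dimension $\dim F_S+1$.
- Points with $t=\ell<u$: the active set consists of $S(w)$ and $I(w)$. The classes are the graphs of $\ell$ over the cells $F_S[I,*]$.
- Points with $t=u>\ell$: the classes are the graphs of $u$ over the cells $F_S[*,J]$.
- Points with $\ell=t=u$: the classes are graphs over the sets $\{S(w)=S,\ I(w)=I,\ J(w)=J,\ \ell=u\}$.

For $Q'$ the inequalities are those of $R$, $t\ge0$ and $w(\beta)-w(\alpha)-t\ge0$.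

- Points with $0<t<u-\ell$: one class over each nonempty $F_S$, of dimension $\dim F_S+1$.
- Points with $0=t<u-\ell$: the classes are $F_S\times\{0\}$.
- Points with $0<t=u-\ell$: the pair $(\alpha,\beta)$ is active if and only if $w(\alpha)=\ell(w)$ and $w(\beta)=u(w)$, so the active pairs form $I(w)\times J(w)$. This product of nonempty sets determines both factors, so the classes are the graphs of $u-\ell$ over the cells $F_S[I,J]$.
- Points with $t=0=u-\ell$: the classes are $\{S(w)=S,\ I(w)=I,\ J(w)=J,\ \ell=u\}\times\{0\}$.

Every graph is that of a function that is affine on the cell, so it has the dimension of its base. The first and the last kinds match up between $Q$ and $Q'$; subtracting the rest gives the formula. $\square$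

So we want each summand to be nonnegative. In picture (a), over the open interval $F=(-1,1)$, the summand for $i=1$ is $1+2-2-2=-1$. In picture (b), over $(-2,2)$, it is $1+3-2-2=0$. In picture (c), over the open square and for $i=2$, it is $1+4-2-2=1$.

## Transversality of the kinks

Fix $S$ with $F=F_S\ne\varnothing$. We linearize. Let $Z\subseteq C$ be the set of $q$ for which $w_q\ge0$ is in $S$, and call a full chain *tight* if its inequality is in $S$. For direction vectors $v\in\mathbb R^M$ we read $v_a:=0$ for $a\in A$, so that $v(\alpha)$ and $v(\beta)$ are the linear parts of $w(\alpha)$ and $w(\beta)$. Put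
$$L=\{v\in\mathbb R^M: v_q=0\ (q\in Z),\ v(\alpha)=v(\beta)\text{ for every tight chain }\alpha\beta\},$$
$$L_I=\{v\in L:v(\alpha)\text{ is the same for all }\alpha\in I\},\qquad L^J=\{v\in L:v(\beta)\text{ is the same for all }\beta\in J\}.$$
(It does not matter where a tight chain is cut.) The set $F$ is given by the equations in $S$ and by strict inequalities; it is convex, because $\ell<u$ is a convex condition, and it is open in a translate of $L$. Likewise the cells $F[I,*]$, $F[*,J]$, $F[I,J]$ are convex and open in translates of $L_I$, $L^J$ and $L_I\cap L^J$.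

**Lemma 2.** If $F[I,J]\ne\varnothing$, then $L=L_I+L^J$.

In picture (a), at $w=0$, the corresponding spaces would be $L=\mathbb R$ and $L_I=L^J=0$, so the conclusion is exactly what fails there. To prove the lemma we fix $w\in F[I,J]$ and $v\in L$ and look for
$$v'\in L\quad\text{with}\quad v'(\alpha)=v(\alpha)\ (\alpha\in I),\qquad v'(\beta)=0\ (\beta\in J). \tag{5}$$
This is enough: then $v'\in L^J$ and $v-v'\in L_I$.

The obvious try is to keep $v$ below $p$ and to put $0$ elsewhere: $v'_e=v_e$ for $e\prec p$, and $v'_e=0$ otherwise. This satisfies both conditions on $I$ and $J$, but $v'$ can leave $L$, because a tight chain may run from an element below $p$ to one that is not below $p$. Take $P$ with covers $a\to q\to p\to e$ and $q\to b\to e$, $A=\{a,e\}$, $\lambda_a=0$, $\lambda_e=1$, $C=\{q\}$. At a point with $0<w_q=w_b<1$ the chain $a\to q\to b$ is tight, so $L=\{v_q=v_b\}$, while the try gives $v'_q=v_q$, $v'_b=0$. In this example, $w_b=w_q=\ell(w)$: the element $b$ is not below $p$ in the poset, but it sits no higher than the level $\ell(w)$. So we cut by numerical height instead of by position: *keep the velocity of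 everything at height at most $\ell(w)$, and set the velocity of everything above that height to zero*. If a chain element has its bottom at or below this level and its top above, it absorbs the discrepancy. Position relative to $p$ is used only for elements that have no well-defined height.

*Proof of Lemma 2.* Let $w\in F[I,J]$, $v\in L$, and $c=\ell(w)<u(w)$.

**Step 1: heights and velocities.** We attach heights to all elements that tight chains control. Let $Y\subseteq C$ be the set of elements in the interior of some tight chain. For $q\in Y$ choose a tight chain $\alpha q\beta$, where $\alpha$ is the low part before $q$ and $\beta$ the high part after $q$. Tightness says $w(\alpha)+w_q=w(\beta)$, and hence $v(\alpha)+v_q=v(\beta)$. Put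
$$h^-(q)=w(\alpha),\quad h^+(q)=w(\alpha)+w_q=w(\beta),\qquad \dot h^-(q)=v(\alpha),\quad \dot h^+(q)=v(\alpha)+v_q=v(\beta).$$
These do not depend on the chain. Let $\alpha'q\beta'$ be another tight chain. Then $\alpha q\beta'$ and $\alpha'q\beta$ are full chains, so by (3) $w(\beta)=w(\alpha)+w_q\le w(\beta')$ and $w(\beta')=w(\alpha')+w_q\le w(\beta)$. Hence $w(\beta)=w(\beta')$ and $w(\alpha)=w(\alpha')$, and the mixed chains are tight too. Since $v\in L$, we get $v(\beta')=v(\alpha)+v_q=v(\beta)$ and $v(\alpha')=v(\beta')-v_q=v(\alpha)$.

For $e\in E'$ put $h^\pm(e)=w_e$ and $\dot h^\pm(e)=v_e$. If $x\to x'$ are consecutive elements of a tight chain, then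
$$h^+(x)=h^-(x'),\qquad \dot h^+(x)=\dot h^-(x'). \tag{6}$$
Indeed, let $\alpha$ be the part of the chain up to and including $x$. Then $h^+(x)=w(\alpha)$. If $x'\in Y$, then $h^-(x')=w(\alpha)$ by definition. If $x'$ is the upper end $b$, then $w(\alpha)=w_b$ by tightness. The same holds for $v$.

**Step 2: definition of $v'$.** We cut the velocities at level $c$. For $x\in Y\cup E'$ put
$$k^\pm(x)=\dot h^\pm(x)\ \text{ if }h^\pm(x)\le c,\qquad k^\pm(x)=0\ \text{ if }h^\pm(x)>c .$$
Define
$$v'_e=k^\pm(e)\ (e\in E'),\qquad v'_q=k^+(q)-k^-(q)\ (q\in Y),\qquad v'_q=\begin{cases}v_q&q\prec p\\0&\text{otherwise}\end{cases}\ (q\in C\setminus Y).$$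
For $e\in E'$ both signs give the same value, and for $a\in A$ the formula gives $v'_a=0$, as it must.

**Step 3: $v'\in L$.** By (6), consecutive elements $x\to x'$ of a tight chain satisfy $k^+(x)=k^-(x')$. So sums along a tight chain telescope. If $\alpha$ is an initial segment of a tight chain with last element $x$ (not the upper end), and $\beta$ a final segment with first element $x'$ (not the lower end), then
$$v'(\alpha)=k^+(x),\qquad v'(\beta)=k^-(x'). \tag{7}$$
For the first formula start with $v'_a=k^+(a)$; appending the next element $q\in Y$ adds $k^+(q)-k^-(q)$ to $k^-(q)$. For the second start with $v'_b=k^-(b)$; prepending $s\in Y$ subtracts $k^+(s)-k^-(s)$ from $k^+(s)$. If $\alpha\beta$ is a tight chain, cut between $x\to x'$, then (7) gives $v'(\alpha)=k^+(x)=k^-(x')=v'(\beta)$. If $q\in Z$, then $w_q=v_q=0$. For $q\in Y$ this gives $h^+(q)=h^-(q)$ and $\dot h^+(q)=\dot h^-(q)$, so $v'_q=0$; for $q\notin Y$ it is clear that $v'_q=0$. So $v'\in L$.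

**Step 4: $v'(\alpha)=v(\alpha)$ for $\alpha\in I$.** Let $\alpha=(a\to p_1\to\dots\to p_r)\in I$, so $w(\alpha)=c$. Let $j$ be maximal with $p_j\in Y$, with $j=0$ if there is none, and let $\alpha_0=(a\to p_1\to\dots\to p_j)$. For $i>j$ we have $p_i\in C\setminus Y$ and $p_i\prec p$, so $v'_{p_i}=v_{p_i}$. It remains to see that $v'(\alpha_0)=v(\alpha_0)$.

If $j=0$, then $w_a=c-\sum_iw_{p_i}\le c$, so $v'_a=v_a$.

If $j\ge1$, choose a tight chain $\bar\alpha p_j\bar\beta$. The full chain $\alpha_0\bar\beta$ gives $w(\alpha_0)\le w(\bar\beta)=h^+(p_j)$. The low part $\bar\alpha\to p_j\to p_{j+1}\to\dots\to p_r$ belongs to $\Gamma$, so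
$$h^+(p_j)+\sum_{i>j}w_{p_i}\le\ell(w)=w(\alpha)=w(\alpha_0)+\sum_{i>j}w_{p_i},$$
that is, $h^+(p_j)\le w(\alpha_0)$. Hence $w(\alpha_0)=w(\bar\beta)$ and the chain $\alpha_0\bar\beta$ is tight. By (7), $v'(\alpha_0)=k^+(p_j)$. Since $h^+(p_j)=c-\sum_{i>j}w_{p_i}\le c$, this is $\dot h^+(p_j)$, which, computed on the tight chain $\alpha_0\bar\beta$, equals $v(\alpha_0)$.

**Step 5: $v'(\beta)=0$ for $\beta\in J$.** Let $\beta=(s_1\to\dots\to s_m\to b)\in J$, so $w(\beta)=u(w)>c$. The elements $s_i$ are above $p$, so $v'_{s_i}=0$ whenever $s_i\notin Y$.

If no $s_i$ lies in $Y$, then $w_b=u(w)+\sum_iw_{s_i}>c$ gives $v'_b=0$, and so $v'(\beta)=0$.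

Otherwise let $j$ be minimal with $s_j\in Y$, put $\beta_0=(s_j\to\dots\to s_m\to b)$, and choose a tight chain $\bar\alpha s_j\bar\beta$. The full chain $\bar\alpha\beta_0$ gives $h^-(s_j)=w(\bar\alpha)\le w(\beta_0)$. The high part $s_1\to\dots\to s_j\to\bar\beta$ belongs to $\Delta$, and $w(\bar\beta)-w_{s_j}=h^-(s_j)$, so
$$h^-(s_j)-\sum_{i<j}w_{s_i}\ge u(w)=w(\beta)=w(\beta_0)-\sum_{i<j}w_{s_i}.$$
Hence $w(\bar\alpha)=h^-(s_j)=w(\beta_0)$ and $\bar\alpha\beta_0$ is tight. By (7), $v'(\beta_0)=k^-(s_j)$. Since $h^-(s_j)=u(w)+\sum_{i<j}w_{s_i}>c$, this is $0$. The elements $s_i$ with $i<j$ contribute nothing, so $v'(\beta)=0$.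

This proves (5), and with it the lemma. $\square$

## A connected bipartite graph of cells

Lemma 2 has a codimension form: if $F[I,J]\ne\varnothing$, then
$$\operatorname{codim}_L(L_I\cap L^J)=\operatorname{codim}_LL_I+\operatorname{codim}_LL^J. \tag{8}$$

**Lemma 3.** Let $F=F_S\ne\varnothing$ and $d=\dim F$. For every $i$,
$$[d=i]+\#\{(I,J):\dim F[I,J]=i\}\ \ge\ \#\{I:\dim F[I,*]=i\}+\#\{J:\dim F[*,J]=i\}.$$

*Proof.* For $i>d$ both sides are $0$.

**Step 1: the case $i<d$.** We choose an injection from the right side to the left side. Let $\dim F[I,*]=i$. This cell is the finite disjoint union of its cells $F[I,J]$, all convex, so one of them has dimension $i$. Choose one, and send $I$ to the pair $(I,J)$. In the same way send each $J$ with $\dim F[*,J]=i$ to some pair $(I,J)$ with $\dim F[I,J]=i$. Each of the two maps is injective. Their images are disjoint: if $(I,J)$ were in both, then $\dim L_I=\dim L^J=\dim(L_I\cap L^J)=i$, so $L_I=L^J$, and Lemma 2 would give $L=L_I+L^J=L_I$, contradicting $i<d=\dim L$.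

**Step 2: the case $i=d$, as a statement about a graph.** Let $G$ be the bipartite graph whose vertices are the $d$-dimensional cells $F[I,*]$ on one side and the $d$-dimensional cells $F[*,J]$ on the other, with one edge for each $d$-dimensional $F[I,J]$, joining $F[I,*]$ to $F[*,J]$. As in Step 1, each vertex lies on an edge, and $G$ has an edge because $F\neq\varnothing$ is a finite union of cells $F[I,J]$. We show that $G$ is connected. A connected graph with $V$ vertices has at least $V-1$ edges, and this is the claim for $i=d$.

**Step 3: $G$ is connected.** We walk from one $d$-cell to another along a generic segment. Let $F[I_1,J_1]$ and $F[I_2,J_2]$ be $d$-dimensional. Choose $w$ in the first, outside the affine hulls of all cells $F[I,J]$ of dimension at most $d-1$. Choose $w'$ in the second, outside the affine hulls of all sets $\{w\}\cup F[I,J]$ with $\dim F[I,J]\le d-2$; these hulls have dimension at most $d-1$, so this is possible. The segment $[w,w']$ lies in $F$, which is convex.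

The segment misses every cell of dimension at most $d-2$. Indeed, a point $x$ of the segment in such a cell would differ from $w$, and $w'$ would lie on the line through $w$ and $x$, hence in an excluded hull. It meets each $(d-1)$-dimensional cell in at most one point, because with two points in the cell the affine hull of the cell would contain $w$. So, apart from finitely many points, the segment runs in $d$-dimensional cells. These are pairwise disjoint and open in the affine hull of $F$, so each open piece between neighboring exceptional points stays in one of them.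

Let $w^*$ be an exceptional point, in the $(d-1)$-dimensional cell $F[I^*,J^*]$. By (8), $\operatorname{codim}_LL_{I^*}+\operatorname{codim}_LL^{J^*}=1$, so one of the two spaces is $L$. If $L^{J^*}=L$, then $F[*,J^*]$ is open in the affine hull of $F$, hence a neighborhood of $w^*$ in $F$, and both adjacent $d$-cells have second index $J^*$. If $L_{I^*}=L$, both have first index $I^*$. So the edges of $G$ that belong to consecutive $d$-cells share a vertex. Hence any two edges of $G$ lie in the same component, and $G$ is connected. $\square$

*Proof of Theorems B and A.* By Lemma 1 and Lemma 3, $f_i(Q_C)\le f_i(Q_{C\cup\{p\}})$ for all $i$, all $C\subsetneq N$ and all $p\in N\setminus C$. Adding the elements of $C'\setminus C$ one at a time gives Theorem B, and $C=\varnothing$, $C'=N$ gives Theorem A. So the conjecture is true. $\square$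

As a check, return to the three-element example and the move of $p$ with $C=\{q\}$. Over the interior of $W$ (with $d=2$) there are four two-dimensional cells $F[I,J]$, four one-dimensional ones and one point. The cells $F[I,*]$ are two of dimension $2$ and one of dimension $1$, and the same holds for $F[*,J]$. The summands for $i=0,1,2$ are $1$, $4-1-1=2$ and $1+4-2-2=1$. Over the edge $w_q=0$ the function $\ell$ is constant, and the summands are $1-0-1=0$ for $i=0$ and $1+2-1-2=0$ for $i=1$. Over $w_s=3$ the function $u$ is constant and the count is the same. Over the vertex $(0,3)$, where $\ell=1<2=u$, the summand for $i=0$ is $1+1-1-1=0$. The moves of $q$ (first) and $s$ (last) change no face numbers, since there $\ell$, respectively $u$, is constant. The total is $(1,2,1)$, the difference found by hand.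

## Equality: one of the two functions is affine at each move

Now let $\lambda$ be integral; we prove Theorem C.

**Step 1: all $Q_C$ are polytopes of one dimension $n$.** The point $x_q=\max_{a\prec q}\lambda_a$ lies in $\mathcal O$, so $Q_\varnothing\ne\varnothing$. In each move $Q$ and $Q'$ have the same projection $W$, so all $Q_C$ are nonempty. If $\ell<u$ somewhere on $W$, then $\{\ell<u\}$ is relatively open in $W$ and both $Q$ and $Q'$ have dimension $\dim W+1$. Otherwise $\ell=u$ on $W$, and both have dimension $\dim W$. So the dimension never changes; call it $n$. Each $Q_C$ is bounded. A coordinate in $N\setminus C$ lies on a maximal chain of $P$. By (2) and nonnegativity on $C$, the values $z_e$ at the elements $e\in E_C$ of this chain increase weakly upward, so they lie between the marks at its ends. An element $q\in C$ lies inside a saturated chain with ends $a,b\in E_C$ and interior in $C$, so $0\le z_q\le z_b-z_a$. Hence the projections $W$ are polytopes too.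

If $n=0$, both polytopes are single points with integral coordinates, namely $x_q=\max_{a\prec q}\lambda_a$ and $0$, and (a), (b), (c) all hold. In general, (c)$\Rightarrow$(a)$\Rightarrow$(b) is clear. Assume (b) from now on.

**Step 2: the order of the moves.** Order $N$ by a linear extension and move the elements from bottom to top. When $p$ is moved, $C$ is a down-set of $N$,
$$D:=\{q\in N:q\prec p\}\subseteq C,\qquad U:=\{s\in N:s\succ p\}\subseteq T:=N\setminus C'.$$
So everything below $p$ is already of chain type and everything above is still of order type.

**Proposition 4.** In such a move, if $\ell<u$ somewhere on $W$ and neither $\ell$ nor $u$ is affine on $W$, then $f_{n-1}(Q')>f_{n-1}(Q)$.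

**Step 3: Proposition 4 implies (c).** By Theorem B, $f_{n-1}$ increases weakly along the moves, so by (b) it is constant, and the hypotheses of Proposition 4 are never met. So in each move $\ell$ is affine on $W$, or $u$ is affine on $W$, or $\ell=u$ on $W$. In the last case the function $\ell=u$ is both convex and concave, hence affine.

Suppose $\ell$ is affine on $W$. The finitely many closed sets $\{w\in W:\ell(w)=w(\alpha)\}$ cover $W$, so one of them has nonempty interior in $W$. For this $\alpha$ the two affine functions agree on all of $W$, and $(w,t)\mapsto(w,t-w(\alpha))$ maps $Q$ onto $Q'$ by (4). Suppose $u$ is affine on $W$. Then likewise $u(w)=w(\beta)$ on $W$ for some $\beta\in\Delta$, and $(w,t)\mapsto(w,w(\beta)-t)$ maps $Q$ onto $Q'$. Both maps have an integral linear part of determinant $\pm1$ and an integral translation part, which involves only marks. Composing them over all moves gives (c).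

It remains to prove Proposition 4. Picture (b) warns us: there neither function is affine, but the kinks are apart and the face numbers agree. So from two kinks that we know to exist somewhere we must produce a kink of $\ell$ and a kink of $u$ at one and the same point of $\operatorname{relint}W$. By (4) and the choice of the order of moves, $\ell$ will depend only on coordinates below $p$, and $u$ only on coordinates above $p$. The plan is to push a kink of $\ell$ down to small values of $\ell$, to push a kink of $u$ up to large values of $u$, and to combine the two.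

*Proof of Proposition 4.*

**Step 4: order coordinates on $W$.** We describe $W$ by order preserving maps. For $w\in\mathbb R^M$ with $w_q\ge0$ on $C$ put
$$X_a=\lambda_a\ (a\in A),\qquad X_s=w_s\ (s\in T),\qquad X_q=w_q+\max_{r\to q}X_r\ (q\in C).$$
The recursion makes sense because the lower covers of $q\in C$ lie in $A\cup C$, as $C$ is a down-set of $N$. So $X_q$ is the maximum of $w(\alpha)$ over the saturated chains $\alpha=(a\to p_1\to\dots\to p_k=q)$ with $a\in A$, $p_i\in C$. Since $C'$ is a down-set of $N$, elements of $E'=A\cup T$ below an element of $C\cup\{p\}$ lie in $A$. So these chains are all the low parts that end in $q$.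

Given $w_q\ge0$ on $C$, the remaining inequalities of $R$ say that $X_r\le X_b$ for all covers $r\to b$ with $r,b\ne p$. For $b\in C$ this holds automatically. For $b\in E'$, $r\in C$ it says that all full chains ending in $r\to b$ satisfy (3). For $r,b\in E'$ it is (3) for the chain $r\to b$. Further, $\ell(w)=\max_{r\to p}X_r$, since the lower covers of $p$ lie in $A\cup D$. The upper covers of $p$ lie in $A\cup U\subseteq E'$, so each element of $\Delta$ is a single upper cover $b$ of $p$, and $u(w)=\min_{p\to b}X_b$. The order of $P\setminus\{p\}$ is generated by the covers of $P$ that avoid $p$ and by the relations $r\prec b$ with $r\to p\to b$, and the latter are what $\ell\le u$ takes care of. Hence $w\mapsto X$ is a piecewise affine bijection from $W$ onto the set of order preserving extensions of $\lambda$ to $P\setminus\{p\}$, with inverse $w_q=X_q-\max_{r\to q}X_r$ ($q\in C$), $w_s=X_s$ ($s\in T$).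

The lower covers of elements of $D$ lie in $A\cup D$. So $X|_D$ and $w_D$ determine each other, and $\ell$ depends only on $w_D$. The function $u$ depends only on $w_U=X|_U$. Let $W_D$, $W_U$ be the projections of $W$ to $\mathbb R^D$, $\mathbb R^U$, and regard $\ell$, $u$ as functions on these. They are still not affine there.

We shall often extend maps. If $A\subseteq B\subseteq P\setminus\{p\}$ and $X$ is an order preserving extension of $\lambda$ to $B$, then $X_e=\max\{X_{e'}:e'\in B,\ e'\preceq e\}$ is an order preserving extension to $P\setminus\{p\}$; the maximum is over a nonempty set, since $A$ contains the minimal elements. In particular, any order preserving extension of $\lambda$ to $A\cup D$ consists of heights of a point of $W_D$, and similarly for $U$.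

**Step 5: gluing.** *If $\xi\in W_D$, $\eta\in W_U$ and $\ell(\xi)\le u(\eta)$, then some $w\in W$ has $w_D=\xi$ and $w_U=\eta$.* Take the heights of $\xi$ on $D$, those of $\eta$ on $U$, and $\lambda$ on $A$. They are order preserving on $A\cup D$ and on $A\cup U$. For $q\in D$, $s\in U$ we have $q\prec p\prec s$. The element $q$ is below or equal to a lower cover of $p$, so $X_q\le\ell(\xi)$, and likewise $X_s\ge u(\eta)$. Thus $X_q\le\ell(\xi)\le u(\eta)\le X_s$. So the map is order preserving on $A\cup D\cup U$; extend it.

**Step 6: compressing a kink of $\ell$.** Let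
$$m=\max\{\lambda_a:a\in A,\ a\prec p\},\qquad \mu=\min\{\lambda_b:b\in A,\ b\succ p\}.$$
As in Step 5, $m\le\ell$ and $u\le\mu$ on $W$, and $\ell<u$ somewhere, so $m<\mu$. Say that a piecewise affine function on a polytope $K$ *kinks* at $\xi\in\operatorname{relint}K$ if it is not affine near $\xi$ in $K$.

*Claim: for every $\varepsilon>0$, $\ell$ kinks at some $\xi\in\operatorname{relint}W_D$ with $\ell(\xi)<m+\varepsilon$.*

For $\alpha\in\Gamma$ write $\ell_\alpha(w)=w(\alpha)$; this depends only on $w_D$. The sets $\{\ell=\ell_\alpha\}$ are closed and finite in number and cover $\operatorname{relint}W_D$, so their relative interiors are together dense. If all $\ell_\alpha$ whose set has nonempty interior agreed on $\operatorname{aff}W_D$, then $\ell$ would be affine. So there are $\alpha,\alpha'\in\Gamma$ with $\ell_\alpha\ne\ell_{\alpha'}$ on $\operatorname{aff}W_D$, and nonempty relatively open $V,V'\subseteq\operatorname{relint}W_D$ with $\ell=\ell_\alpha$ on $V$ and $\ell=\ell_{\alpha'}$ on $V'$.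

For $0<\kappa<1$ let $\theta(h)=h$ for $h\le m$ and $\theta(h)=m+\kappa(h-m)$ for $h\ge m$. This is strictly increasing, and $\theta(h)\le h$. Replace the heights $X_q$, $q\in D$, by $\theta(X_q)$. The result is order preserving on $A\cup D$. For $q\prec q'$ in $D$ this is clear. If $a\in A$, $a\prec q\in D$, then $\lambda_a\le m$, so $\lambda_a=\theta(\lambda_a)\le\theta(X_q)$. If $q\prec b\in A$, then $\theta(X_q)\le X_q\le\lambda_b$. By the extension remark we get a piecewise affine map $\Theta:W_D\to W_D$. It is injective, because $\theta$ is. Marks of lower covers of $p$ are at most $m$, hence fixed by $\theta$, so $\ell\circ\Theta=\theta\circ\ell$.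

The map $\Theta$ preserves activity. For $\alpha=(q_0\to q_1\to\dots\to q_r)\in\Gamma$ put $q_{r+1}=p$. Since $w_{q_i}=X_{q_i}-\max_{r'\to q_i}X_{r'}$ for $1\le i\le r$ and $\ell=\max_{r'\to p}X_{r'}$, we get
$$\ell-\ell_\alpha=\sum_{i=1}^{r+1}\Big(\max_{r'\to q_i}X_{r'}-X_{q_{i-1}}\Big),$$
and all terms are $\ge0$. So $\ell=\ell_\alpha$ holds at a point if and only if each $X_{q_{i-1}}$ is maximal among the heights of the lower covers of $q_i$. All elements whose heights occur are below $p$, so they lie in $D$ or are marks $\le m$ fixed by $\theta$. Since $\theta$ is strictly increasing, $\ell=\ell_\alpha$ holds at $\Theta(\xi)$ if and only if it holds at $\xi$.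

Since $\ell$ is bounded on $W_D$ and $\ell\circ\Theta=\theta\circ\ell$, for small $\kappa$ we have $\Theta(W_D)\subseteq\{\ell<m+\varepsilon\}$. Shrink $V$ and $V'$ to nonempty relatively open pieces on which $\Theta$ is affine. An injective affine map of an open subset of $\operatorname{aff}W_D$ into $\operatorname{aff}W_D$ has open image. So $\Theta(V)$ and $\Theta(V')$ are relatively open subsets of $\operatorname{aff}W_D$ inside $W_D$, and hence contained in
$$K_\varepsilon=\operatorname{relint}W_D\cap\{\ell<m+\varepsilon\}.$$
On them $\ell=\ell_\alpha$, respectively $\ell=\ell_{\alpha'}$. The set $K_\varepsilon$ is convex, as $\ell$ is convex, and relatively open. If $\ell$ had no kink in $K_\varepsilon$, it would be locally affine, hence affine, on $K_\varepsilon$, and $\ell_\alpha=\ell_{\alpha'}$ on $\operatorname{aff}W_D$ would follow, a contradiction. This proves the claim.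

**Step 7: stretching a kink of $u$ upward.** *For every $\varepsilon>0$, $u$ kinks at some $\eta\in\operatorname{relint}W_U$ with $u(\eta)>\mu-\varepsilon$.* Let $\theta'(h)=h$ for $h\ge\mu$ and $\theta'(h)=\mu-\kappa(\mu-h)$ for $h\le\mu$; this is strictly increasing, and $\theta'(h)\ge h$. Replace the heights $X_s=w_s$, $s\in U$, by $\theta'(X_s)$. The result is order preserving on $A\cup U$. If $s\prec b\in A$, then $b\succ p$, so $\lambda_b\ge\mu$ and $\theta'(X_s)\le\theta'(\lambda_b)=\lambda_b$. If $a\in A$, $a\prec s$, then $\lambda_a\le X_s\le\theta'(X_s)$. This gives an injective piecewise affine map $\Theta':W_U\to W_U$. The function $u$ is the minimum of the functions $X_b$ over the upper covers $b$ of $p$, and the marks among these are $\ge\mu$ and fixed by $\theta'$. So $u\circ\Theta'=\theta'\circ u$, and the same $X_b$ attain the minimum at $\eta$ and at $\Theta'(\eta)$. For small $\kappa$ we have $\Theta'(W_U)\subseteq\{u>\mu-\varepsilon\}$, and the set $\operatorname{relint}W_U\cap\{u>\mu-\varepsilon\}$ is convex, as $u$ is concave. As in Step 6, two different affine functions among the $X_b$ are equal to $u$ on open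 pieces of $W_U$, hence on open pieces of this convex set, so $u$ kinks in it.

**Step 8: a common kink.** Put $\varepsilon=(\mu-m)/2$ and choose $\xi,\eta$ as in Steps 6 and 7. Then $\ell(\xi)<m+\varepsilon=\mu-\varepsilon<u(\eta)$. By Step 5 the projection of $W$ to $\mathbb R^D\times\mathbb R^U$ is
$$K=\{(\xi',\eta')\in W_D\times W_U:\ell(\xi')\le u(\eta')\},$$
which near $(\xi,\eta)$ coincides with $W_D\times W_U$. So $(\xi,\eta)\in\operatorname{relint}K$. A linear map sends the relative interior of a convex set onto the relative interior of its image, so there is $w\in\operatorname{relint}W$ with $w_D=\xi$, $w_U=\eta$.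

Let $S$ be the set of inequalities of $R$ that are tight on all of $W$. The polytope $W$ is given by the inequalities of $R$ and by $w(\beta)-w(\alpha)\ge0$ for $\alpha\in\Gamma$, $\beta\in\Delta$. None of the latter is tight on all of $W$, since $\ell<u$ somewhere. By the description of relative interiors by active sets, $\operatorname{relint}W=F_S$. Put $F=F_S$, $d=\dim F=\dim W=n-1$, $I=I(w)$, $J=J(w)$.

Then $L_I\ne L$. Otherwise all $w(\alpha)$, $\alpha\in I$, would differ by constants on $F$, and $\ell$ would be affine near $w$ on $F$. The affine map $\operatorname{aff}W\to\operatorname{aff}W_D$ is onto, hence open, so $\ell$ would be affine near $\xi$ in $W_D$, contradicting the kink. In the same way $L^J\ne L$.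

**Step 9: four cells around $w$ form a 4-cycle.** For small $v\in L$ the point $w+v$ lies in $F$, and
$$\ell(w+v)=\ell(w)+\max_{\alpha\in I}v(\alpha),\qquad u(w+v)=u(w)+\min_{\beta\in J}v(\beta).$$
Since $L_I\ne L$, there are at least two different linear functions on $L$ among the $v\mapsto v(\alpha)$, $\alpha\in I$. As a finite set of at least two points in the dual space of $L$, they have a convex hull with at least two vertices. A linear function that is a vertex of the hull is strictly larger than all the other ones on a nonempty open cone. So there are two disjoint nonempty open cones $\sigma_1,\sigma_2\subset L$ on which the maximum is attained exactly on two different subsets $I_1,I_2\subset I$. Adding an element of $L_I$ changes all $v(\alpha)$, $\alpha\in I$, by the same amount, so $\sigma_1,\sigma_2$ are invariant under translation by $L_I$. In the same way we get cones $\tau_1,\tau_2\subset L$, invariant under $L^J$, on which the minimum is attained exactly on two different subsets $J_1,J_2\subset J$.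

All four intersections $\sigma_k\cap\tau_l$ are nonempty. Take $x\in\sigma_k$, $y\in\tau_l$. By Lemma 2, $x-y=l_1+l_2$ with $l_1\in L_I$, $l_2\in L^J$, and $x-l_1=y+l_2$ lies in $\sigma_k\cap\tau_l$. These intersections are open cones, so for small $v\in\sigma_k\cap\tau_l$ the points $w+v$ form an open subset of $\operatorname{aff}F$ contained in $F[I_k,J_l]$. So all four $F[I_k,J_l]$ are $d$-dimensional and give four edges of the graph $G$ of Lemma 3, which form a 4-cycle.

The graph $G$ is connected and contains a cycle, so it has at least as many edges as vertices. Hence in Lemma 1, for $i=d=n-1$, the summand of $S$ is at least $1$. All other summands are nonnegative by Lemma 3. Thus $f_{n-1}(Q')>f_{n-1}(Q)$. This proves Proposition 4, and by Step 3 Theorem C. $\square$
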